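# Riesz products steered by an orbit, and the Borel class of $\mathcal N(\alpha)\setminus\mathcal N(\beta)$

## 1. A Riesz product in powers of $\gamma^\ell$, and the number $w(h)$

Write $e(x)=e^{2\pi i x}$. Fix a real number $\gamma>1$, an integer $\ell\ge1$ with $\Gamma:=\gamma^\ell\ge4$, and an integer $h_0\ge1$. For integers $1\le K<N$ put $M=\ell N$, and for $0\le i<\ell$ let
$$\Phi_i(v)=\prod_{m=K}^{N-1}\bigl(1+\cos(2\pi h_0\gamma^i\Gamma^m v)\bigr),\qquad \Phi=\frac1\ell\sum_{i=0}^{\ell-1}\Phi_i .\tag{1}$$
These functions are nonnegative. Since $1+\cos 2\pi x=1+\frac12e(x)+\frac12e(-x)$, multiplying out gives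
$$\Phi_i(v)=\sum_{\kappa\in\{-1,0,1\}^{[K,N)}}2^{-\#\kappa}\,e\Bigl(h_0\gamma^i\sum_{m}\kappa_m\Gamma^m\,v\Bigr),\tag{2}$$
where $[K,N)$ is the set of integers $m$ with $K\le m<N$, and $\#\kappa$ is the number of nonzero entries of $\kappa$.

The frequencies in (2) are far apart. Indeed, if $\delta:\mathbb Z\to\{-2,-1,0,1,2\}$ has a largest index $m_0$ with $\delta_{m_0}\ne0$, then
$$\Bigl|\sum_m\delta_m\Gamma^m\Bigr|\ge\Gamma^{m_0}-2\sum_{m<m_0}\Gamma^m=\Gamma^{m_0}\Bigl(1-\frac2{\Gamma-1}\Bigr)\ge\tfrac13\Gamma^{m_0}.\tag{3}$$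

**Definition (the numbers $W_d(h)$ and $w(h)$).** Let $d\in\mathbb Z$ and $h\in\mathbb Z\setminus\{0\}$. Consider finitely supported $\kappa:\mathbb Z\to\{-1,0,1\}$ with
$$h\gamma^d+h_0\sum_m\kappa_m\Gamma^m=0.\tag{4}$$
There is at most one: the difference of two solutions has entries in $\{-2,\dots,2\}$ and $\sum_m\delta_m\Gamma^m=0$, which contradicts (3) unless $\delta=0$. Put $W_d(h)=2^{-\#\kappa}$ if $\kappa$ exists and $W_d(h)=0$ otherwise, and
$$w(h)=\frac1\ell\sum_{d=0}^{\ell-1}W_d(h)\in[0,1].$$

Multiplying (4) by $\Gamma=\gamma^\ell$ shifts $\kappa$ by one place, and multiplying by $-1$ replaces $\kappa$ by $-\kappa$. So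
$$W_{d+\ell}(h)=W_d(h)=W_d(-h),\qquad w(-h)=w(h).\tag{5}$$
For $h=h_0$ and $d=0$ the solution is $\kappa_0=-1$ with all other entries $0$, so $W_0(h_0)=\frac12$ and
$$w(h_0)\ge\frac1{2\ell}>0.\tag{6}$$

**Example.** Let $\gamma=10$, $\ell=1$, $h_0=1$. Then $w(h)=W_0(h)$ asks whether $h$ can be written with digits $-1,0,1$ in base $10$. We get $w(1)=\frac12$, and $w(9)=w(11)=\frac14$ because $9=10-1$ and $11=10+1$. Further $w(2)=0$: a sum $\sum_m\kappa_m10^m$ with lowest nonzero index $m_1$ equals $10^{m_1}(\pm1+10c)$ with $c\in\mathbb Z$; for $m_1<0$ it is not an integer, for $m_1=0$ it is $\pm1$ modulo $10$, and for $m_1>0$ it is divisible by $10$, so it never equals $\pm 2$.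

**Example.** Let $\gamma=\sqrt{10}$, $\ell=2$, $h_0=1$, so $\Gamma=10$. Again $W_0(1)=\frac12$, but $W_1(1)=0$, since $\sqrt{10}$ is irrational and $\sum_m\kappa_m10^m$ is rational. So $w(1)=\frac14$, and the bound (6) is attained.

What is this for? Draw $v$ at random from a short interval with density proportional to $\Phi$ times a fixed smooth bump. The average of $e(h\gamma^jv)$ against $\Phi_i$ picks out the $\kappa$ in (2) whose frequency cancels $h\gamma^j$, and its weight is $W_{j-i}(h)$. Averaging over $i$ will give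
$$\mathbb E\,e(h\gamma^jv)\approx w(h)\quad\text{for all but boundedly many }j\in\{0,\dots,M-1\},\tag{7}$$
a value independent of $j$. Now let $\xi_0$ be a real number whose orbit $(\gamma^j\xi_0)$ we like, and set
$$x=\gamma^{-Q}(v+\gamma^q\xi_0),\qquad\text{so that}\qquad \gamma^{Q+j}x=\gamma^jv+\gamma^{q+j}\xi_0 .\tag{8}$$
By (7), $\mathbb E\,e(h\gamma^{Q+j}x)\approx w(h)\,e(h\gamma^{q+j}\xi_0)$. In expectation, the orbit of $x$ from time $Q$ on has the exponential sums of the orbit of $\xi_0$ from time $q$ on, multiplied by $w(h)$. Sums that are small for $\xi_0$ stay small; the sum of frequency $h_0$, if it is large for $\xi_0$, stays large because $w(h_0)>0$. This is how we shall carry "normal in base $\alpha$ but not in base $\beta$" from one given point to points that we build ourselves, inside any prescribed interval.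

## 2. Normal numbers, differences of $\boldsymbol\Pi^0_3$ sets, and the theorems

A *base* is a real number of modulus $>1$. For a base $\eta$ put $\lambda_\eta=\log|\eta|>0$.

**Definition (normality).** For a base $\alpha$,
$$\mathcal N(\alpha)=\{\xi\in\mathbb R \mid (\xi\alpha^n)_{n\ge0}\text{ is uniformly distributed modulo one}\}.$$
We put $\bigcap_{\alpha\in\emptyset}\mathcal N(\alpha)=\mathbb R$.

By Weyl's criterion, $\xi\in\mathcal N(\alpha)$ if and only if $\frac1N\sum_{n<N}e(h\alpha^n\xi)\to0$ for every integer $h\ge1$. For example, $0\notin\mathcal N(\alpha)$ for every base $\alpha$, since all these averages equal $1$.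

Recall that in a Polish space the $\boldsymbol\Pi^0_3$ sets are the countable intersections of $F_\sigma$ sets. They are closed under countable intersections and continuous preimages, and they contain the open sets, since an open set is $F_\sigma$.

**Definition (the class $D_2(\boldsymbol\Pi^0_3)$).** Let $X$ be a Polish space. A set $D\subseteq X$ is in $D_2(\boldsymbol\Pi^0_3)$ if $D=S\setminus S'$ with $S,S'\in\boldsymbol\Pi^0_3$. It is $D_2(\boldsymbol\Pi^0_3)$-hard if $X\setminus D\notin D_2(\boldsymbol\Pi^0_3)$, and $D_2(\boldsymbol\Pi^0_3)$-complete if it is in $D_2(\boldsymbol\Pi^0_3)$ and is $D_2(\boldsymbol\Pi^0_3)$-hard.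

**Example.** A $\boldsymbol\Pi^0_3$ set $S$ is never hard: $X\setminus S$ is the difference of the $\boldsymbol\Pi^0_3$ sets $X$ and $S$. In particular the empty set is not hard.

**Example.** Let $C=\{y\in\omega^\omega: y(k)\to\infty\}$. Then $C=\bigcap_m\bigcup_{k_1}\bigcap_{k\ge k_1}\{y:y(k)\ge m\}$ is $\boldsymbol\Pi^0_3$. So the set
$$E=\{(y,z)\in\omega^\omega\times\omega^\omega:\ y\in C,\ z\notin C\}=(C\times\omega^\omega)\setminus(\omega^\omega\times C)$$
is in $D_2(\boldsymbol\Pi^0_3)$. Section 12 proves that it is hard.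

The question comes from Hajime Kaneko and Bill Mance, "Borel Complexity of the set of vectors normal for a fixed recurrence sequence", arXiv:2510.23380 (2025): is $\mathcal N(\alpha)\setminus\mathcal N(\beta)$ always $D_2(\boldsymbol\Pi^0_3)$-complete when it is nonempty? The answer is yes. Call bases $\alpha,\beta$ *commensurable* if $\lambda_\alpha/\lambda_\beta\in\mathbb Q$.

**Theorem A.** Let $\alpha,\beta$ be bases with $\mathcal N(\alpha)\setminus\mathcal N(\beta)\ne\emptyset$. Then $\mathcal N(\alpha)\setminus\mathcal N(\beta)$ is $D_2(\boldsymbol\Pi^0_3)$-complete. If $\alpha,\beta$ are not commensurable, the hypothesis holds automatically.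

**Theorem B.** Let $A$ be a nonempty countable set of bases, $\beta$ a base, and $B\ni\beta$ a countable set of bases. Put $A_\beta=\{\alpha\in A:\lambda_\alpha/\lambda_\beta\in\mathbb Q\}$. Assume

1. there is an integer $r\ge1$ with $r\lambda_\alpha/\lambda_\beta\in\mathbb Z$ for all $\alpha\in A_\beta$ (automatic if $A_\beta$ is finite);
2. $\bigcap_{\alpha\in A_\beta}\mathcal N(\alpha)\not\subseteq\mathcal N(\beta)$.

Let $D=\bigcap_{\alpha\in A}\mathcal N(\alpha)\setminus\bigcap_{\beta'\in B}\mathcal N(\beta')$. For every nonempty open $U\subseteq\mathbb R$, the set $D\cap U$ is $D_2(\boldsymbol\Pi^0_3)$-complete (in particular nonempty). Moreover there is a continuous $f:\omega^\omega\times\omega^\omega\to U$ with $f^{-1}(D)=\{(y,z):y(k)\to\infty,\ z(k)\not\to\infty\}$.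

**Corollary C.** Let $A$ be finite and nonempty, and $B$ countable. Then $\bigcap_{\alpha\in A}\mathcal N(\alpha)\setminus\bigcap_{\beta'\in B}\mathcal N(\beta')$ is either empty or $D_2(\boldsymbol\Pi^0_3)$-complete. Also, for a base $\beta$, $\bigcap_{\alpha\in A}\mathcal N(\alpha)\subseteq\mathcal N(\beta)$ if and only if $\bigcap_{\alpha\in A_\beta}\mathcal N(\alpha)\subseteq\mathcal N(\beta)$; that is, the bases in $A$ not commensurable with $\beta$ are irrelevant.

**Theorem B implies Theorem A.** Take $A=\{\alpha\}$, $B=\{\beta\}$, $U=\mathbb R$. Condition 1 is automatic. If $\alpha,\beta$ are commensurable, then $A_\beta=\{\alpha\}$ and condition 2 is the hypothesis $\mathcal N(\alpha)\not\subseteq\mathcal N(\beta)$. Otherwise $A_\beta=\emptyset$ and condition 2 says $\mathcal N(\beta)\ne\mathbb R$, which is true because $0\notin\mathcal N(\beta)$. In this second case Theorem B itself yields that the difference is nonempty.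

**Theorem B implies Corollary C.** If the difference is nonempty, some $\beta\in B$ has $\bigcap_A\mathcal N(\alpha)\not\subseteq\mathcal N(\beta)$. As $\bigcap_A\mathcal N(\alpha)\subseteq\bigcap_{A_\beta}\mathcal N(\alpha)$, also $\bigcap_{A_\beta}\mathcal N(\alpha)\not\subseteq\mathcal N(\beta)$, and Theorem B applies with $U=\mathbb R$. In the last sentence, "if" follows from the same inclusion. For "only if", suppose $\bigcap_{A_\beta}\mathcal N(\alpha)\not\subseteq\mathcal N(\beta)$; Theorem B with $B=\{\beta\}$ gives $\bigcap_A\mathcal N(\alpha)\setminus\mathcal N(\beta)\ne\emptyset$.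

**Membership in $D_2(\boldsymbol\Pi^0_3)$.** This is the easy half of completeness. By Weyl's criterion
$$\mathcal N(\eta)=\bigcap_{h,q\ge1}\ \bigcup_{N_0\ge1}\ \bigcap_{N\ge N_0}\Bigl\{x:\Bigl|\frac1N\sum_{n<N}e(h\eta^nx)\Bigr|\le\frac1q\Bigr\},$$
and the sets in braces are closed, so $\mathcal N(\eta)$ is $\boldsymbol\Pi^0_3$. Hence $D\cap U=\bigl(U\cap\bigcap_A\mathcal N(\alpha)\bigr)\setminus\bigcap_B\mathcal N(\beta')$ is in $D_2(\boldsymbol\Pi^0_3)$.

**What remains.** We need the map $f$ of Theorem B. Given $f$, if $\mathbb R\setminus(D\cap U)$ were in $D_2(\boldsymbol\Pi^0_3)$, so would be its continuous preimage, the complement of $E$; Section 12 shows that this is false. A listener interested only in Theorem A may read $A=\{\alpha\}$, $B=\{\beta\}$ throughout.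

## 3. The pair $10,\sqrt{10}$, and two constructions that fall short

Two facts make a good test case. It is known that $\mathcal N(\sqrt{10})\subsetneq\mathcal N(10)$, so $\mathcal N(\sqrt{10})\setminus\mathcal N(10)=\emptyset$ while $\mathcal N(10)\setminus\mathcal N(\sqrt{10})\neq\emptyset$. Thus the nonemptiness hypothesis cannot be dropped. The second set can be described by hand. For any $\xi$,
$$\sum_{n<N}e\bigl(h\sqrt{10}^{\,n}\xi\bigr)=\sum_{m<\lceil N/2\rceil}e(h10^m\xi)+\sum_{m<\lfloor N/2\rfloor}e\bigl(h10^m\sqrt{10}\,\xi\bigr).$$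
If $\xi\in\mathcal N(10)$, the first sum is $o(N)$, so the left side is $o(N)$ exactly when the second sum is. Hence
$$\mathcal N(10)\setminus\mathcal N(\sqrt{10})=\{\xi\in\mathcal N(10):\ \sqrt{10}\,\xi\notin\mathcal N(10)\}.$$
To build points here, one must spoil the odd powers of $\sqrt{10}$ and keep the even powers equidistributed.

For general pairs, Brown, Moran and Pollington gave, for every real $\alpha>1$ and positive integers $r,s$, a necessary and sufficient condition for $\mathcal N(\alpha^s)\subseteq\mathcal N(\alpha^r)$; and Moran and Pollington showed that for real $\alpha,\beta>1$, if $\mathcal N(\alpha)\subseteq\mathcal N(\beta)$, then $(\log\alpha)/(\log\beta)$ is rational. None of these facts is used in the proof. All that we use is that a point $\xi_0\in\mathcal N(\alpha)\setminus\mathcal N(\beta)$ exists.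

**Copying the orbit of $\xi_0$.** Say $|\alpha|$ and $|\beta|$ are powers of $\gamma$. We are handed an interval $I=[a,a+\gamma^{-Q}]$ and look for $x\in I$ whose orbit imitates that of $\xi_0$ for a while. With $v=\gamma^Qx-\gamma^q\xi_0$, identity (8) says that copying means that $\gamma^jv$ is near an integer for $0\le j<M$. Here $v$ is confined to a window of length $1$ whose position is dictated by $I$. If $\gamma$ is an integer, the window contains an integer $v$, and that $v$ works. If $\gamma$ is not an integer, this can fail at the first step. Take $\gamma=\sqrt{10}$, the window $[\frac12,\frac32]$, and tolerance $0.01$. Then $j=0$ forces $0.99\le v\le1.01$, so $3.13<\sqrt{10}\,v<3.20$, and $j=1$ is violated.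

There is a second obstacle, even for integer $\gamma$. Suppose $\gamma^jv$ is within $\delta<1/(\gamma+1)$ of an integer for all $0\le j<M$. Write $v=m+\rho$ with $m\in\mathbb Z$ and $|\rho|\le\delta$. If $|\gamma^{j}\rho|\le\delta$, then $|\gamma^{j+1}\rho|\le\gamma\delta<1-\delta$, and since $\gamma^{j+1}\rho$ is within $\delta$ of an integer, that integer is $0$ and $|\gamma^{j+1}\rho|\le\delta$. So $|\rho|\le\delta\gamma^{-(M-1)}$: $x$ is determined almost to the precision of the whole time span, and no freedom is left to control a base such as $\alpha=3$ when $\beta=\gamma=2$.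

**The unshifted Riesz product.** The density $\Phi$ leaves much freedom. Try it with $\xi_0=0$, that is $x=\gamma^{-Q}v$. By (7), $\mathbb E\,e(h_0\gamma^{Q+j}x)\approx w(h_0)>0$, so non-normality in base $\gamma$ is produced. If $\alpha$ is not commensurable with $\gamma$, it will turn out (Section 8) that base $\alpha$ does not notice. But let $\beta=\gamma$, $\alpha=\gamma^2$. The powers of $\alpha$ correspond to the $j$ with $Q+j$ even, and (7) gives the same bias $w(h_0)$ at nearly all of these. So $x$ is spoiled in base $\alpha$ as well. The construction knows nothing about why $\mathcal N(\alpha)\not\subseteq\mathcal N(\beta)$.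

**Combining the two.** Copying asks for $e(h\gamma^jv)=1$ for all $j$. That is more than we need: it suffices that $\mathbb E\,e(h\gamma^jv)$ does not depend on $j$ and is nonzero for $h=h_0$. This is what (7) offers for every $\gamma$, in every window. Then the shift (8) passes on all exponential sums of $\xi_0$, multiplied by constants $w(h)$, about which nothing need be known except $w(h_0)>0$ and $w(h)\le1$.

## 4. Exponential sums in a window of logarithmic time

All bases run on one clock: the $n$-th power of $\eta$ happens at time $n\lambda_\eta=\log|\eta|^n$. For a base $\eta$, $h\in\mathbb Z$, $x\in\mathbb R$, $t<t'$, let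
$$S_\eta(h,x;t,t')=\sum_{n\ge0,\ t\le n\lambda_\eta<t'}e(h\eta^nx).$$
The sum has at most $(t'-t)/\lambda_\eta+1$ terms and is additive over adjacent windows. As $S_\eta(h,x;0,T)$ is the sum over $n<\lceil T/\lambda_\eta\rceil$, Weyl's criterion reads: $x\in\mathcal N(\eta)$ iff $S_\eta(h,x;0,T)=o(T)$ for every $h\ge1$.

**Lemma 1 (stability).** If $|x-u|\le e^{-t'}$ and $1\le h\le H$, then
$$|S_\eta(h,x;t,t')-S_\eta(h,u;t,t')|\le\frac{2\pi H}{1-|\eta|^{-1}}.$$

*Proof.* The $n$-th terms differ by at most $2\pi H|\eta|^ne^{-t'}$. For $n\lambda_\eta<t'$ the numbers $|\eta|^ne^{-t'}$ are less than $1$ and form a geometric progression with ratio $|\eta|$, so their sum is at most $1/(1-|\eta|^{-1})$. $\square$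

Thus an interval of length $e^{-t'}$ fixes the sums up to time $t'$ with bounded error. We shall build nested intervals, of length $e^{-t}$ at time $t$. The next lemma provides blocks of time in which everything looks normal.

**Lemma 2 (good blocks).** Let $F$ be a finite set of bases, $H\ge1$, $\varepsilon>0$. There is $L_0$ such that for all $L\ge L_0$, $t\ge0$ and every closed interval $I$ with $|I|=e^{-t}$ there is a closed interval $J\subseteq I$, $|J|=e^{-t-L}$, with $|S_\eta(h,x;t,t+L)|\le\varepsilon L$ for all $x\in J$, $\eta\in F$, $1\le h\le H$.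

*Proof.* Let $I=[a,a+e^{-t}]$ and $L\ge\log2$, and let $u$ be uniform on $[a,a+\frac12e^{-t}]$. Fix $\eta\in F$ and $1\le h\le H$, and let $n_1$ be the least $n\ge0$ with $n\lambda_\eta\ge t$, so $e^t\le|\eta|^{n_1}$. For $n>n'\ge n_1$ we have $|\eta^n-\eta^{n'}|\ge|\eta|^n(1-|\eta|^{-1})$. The mean of $e(gu)$ over an interval of length $\frac12e^{-t}$ is at most $2e^t/(\pi|g|)$ in modulus, so
$$\bigl|\mathbb E\,e(h(\eta^n-\eta^{n'})u)\bigr|\le\frac{2e^t}{\pi h|\eta|^n(1-|\eta|^{-1})}\le C_\eta|\eta|^{-(n-n_1)},\qquad C_\eta=\frac{2}{\pi(1-|\eta|^{-1})}.$$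
Expand $|S_\eta(h,u;t,t+L)|^2$. The diagonal contributes at most $L/\lambda_\eta+1$. For each $n$ there are $n-n_1$ values of $n'$, so the rest contributes at most $2C_\eta\sum_{j\ge1}j|\eta|^{-j}<\infty$. Hence $\mathbb E|S_\eta(h,u;t,t+L)|^2\le C'_\eta(L+1)$. Summing over $\eta\in F$ and $h\le H$, some $u$ satisfies
$$\sum_{\eta\in F,\,h\le H}|S_\eta(h,u;t,t+L)|^2\le C(L+1),$$
with $C$ depending only on $F,H$. Put $J=[u,u+e^{-t-L}]$; it lies in $I$ because $e^{-L}\le\frac12$. By Lemma 1 with $t'=t+L$, $|S_\eta(h,x;t,t+L)|\le(C(L+1))^{1/2}+O(1)\le\varepsilon L$ on $J$ for $L$ large, with constants independent of $t$ and $I$. $\square$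

**Lemma 3 (uniform equidistribution).** Let $\varphi$ be irrational and $\mathcal A\subseteq\mathbb R/\mathbb Z$ a finite union of arcs, of total measure $|\mathcal A|$. Then
$$\sup_{c\in\mathbb R,\ n_0\in\mathbb Z}\Bigl|\frac1{n_1}\#\{n_0\le n<n_0+n_1:\ n\varphi+c\in\mathcal A\}-|\mathcal A|\Bigr|\to0\qquad(n_1\to\infty).$$

*Proof.* Let $\delta>0$. There are continuous functions below and above $1_{\mathcal A}$ with integrals within $\delta$ of $|\mathcal A|$. By Fejér's theorem they are within $\delta$, uniformly, of trigonometric polynomials; subtracting or adding $\delta$ we get trigonometric polynomials $p_-\le1_{\mathcal A}\le p_+$ with integrals within $3\delta$ of $|\mathcal A|$. For each $k\ne0$,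
$$\Bigl|\sum_{n_0\le n<n_0+n_1}e(k(n\varphi+c))\Bigr|\le\frac2{|e(k\varphi)-1|},$$
uniformly in $n_0,c$. So the averages of $p_\pm(n\varphi+c)$ over the run tend to $\int p_\pm$ uniformly, and the frequency in question is within $4\delta$ of $|\mathcal A|$ for all large $n_1$, uniformly in $n_0,c$. $\square$

## 5. Blocks that are normal for $F$ and biased for $\beta$

This is the statement toward which the Riesz product is aimed.

**Lemma 4 (steered blocks).** Let $\beta$ be a base, $\gamma>1$, $|\beta|=\gamma^r$ with $r\ge1$ an integer. Let $\ell\ge1$ be an integer with $\Gamma=\gamma^\ell\ge4$. Let $\xi_0\in\mathbb R$, $h_0\ge1$, and let $c_0$ be a limit point of $\frac1N\sum_{n<N}e(h_0\beta^n\xi_0)$. There is $w\in[\frac1{2\ell},1]$, depending only on $\gamma,\ell,h_0$, with the following property.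

Let $F$ be a finite (possibly empty) set of bases such that for each $\alpha\in F$ either $\theta_\alpha:=\lambda_\alpha/\log\gamma$ is irrational, or $\theta_\alpha$ is a positive integer and $\xi_0\in\mathcal N(\alpha)$. Let $H\ge1$, $\varepsilon>0$. Then there is $L_0$ such that for all $L\ge L_0$, $t\ge0$ and closed $I$ with $|I|=e^{-t}$ there is a closed $J\subseteq I$, $|J|=e^{-t-L}$, such that for all $x\in J$:
$$|S_\alpha(h,x;t,t+L)|\le\varepsilon L\quad(\alpha\in F,\ 1\le h\le H),\qquad\Bigl|S_\beta(h_0,x;t,t+L)-\frac{wc_0}{\lambda_\beta}L\Bigr|\le\varepsilon L.$$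

The number $w$ is $w(h_0)$ from Section 1; by (6) it lies in $[\frac1{2\ell},1]$, and it does not depend on $F$, $H$, $\varepsilon$. This independence matters later, when $F$ and $H$ grow. We may assume $H\ge h_0$. The proof occupies Sections 6 to 10. A block of length $L$ will be cut into many sub-blocks of length $M\log\gamma$ with $M$ fixed; in each sub-block we use one Riesz product. Sections 6 to 8 compute expectations in one sub-block for an arbitrary shift $b$, Section 9 inserts the shift $b=\gamma^q\xi_0$, and Section 10 passes from expectations to a single point.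

## 6. The Riesz density on a short interval

**Step 1: a smooth density.** The purpose is to make the averages of $e(gv)$ decay like $g^{-2}$, so that far-off frequencies in (2) are summable. Let $\psi(s)=1-\cos2\pi s$ on $[0,1]$. It is a probability density; $\psi$ and $\psi'$ vanish at $0$ and $1$; and $\int_0^1|\psi''|=4\pi^2\cdot\frac2\pi=8\pi$. Two integrations by parts give
$$\Bigl|\int_0^1\psi(s)e(\xi s)\,ds\Bigr|\le\min\bigl(1,\tfrac{8\pi}{4\pi^2\xi^2}\bigr)=\min\bigl(1,\tfrac2\pi\xi^{-2}\bigr)\le\min(1,\xi^{-2}).$$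
Let $I=[a,a+\gamma^{-Q}]$ with $Q\in\mathbb Z_{\ge0}$, and let $b\in\mathbb R$. For $s\in[0,1]$ put
$$x=x(s)=a+\tfrac12\gamma^{-Q}s,\qquad v=v(s)=\gamma^Qx-b=(\gamma^Qa-b)+\tfrac s2 .$$
So $x$ runs through the left half of $I$, and
$$\Bigl|\int_0^1\psi\,e(gv)\,ds\Bigr|\le\min(1,4g^{-2})\qquad(g\in\mathbb R).\tag{9}$$

**Step 2: one frequency dominates.** For $g_0\in\mathbb R$ let
$$\mathcal I_i(g_0)=\int_0^1\psi\,\Phi_i(v)e(g_0v)\,ds=\sum_\kappa2^{-\#\kappa}\int_0^1\psi\,e(g_\kappa v)\,ds,\qquad g_\kappa=g_0+h_0\gamma^i\sum_{m=K}^{N-1}\kappa_m\Gamma^m.$$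
By (3) the numbers $g_\kappa$ are pairwise at distance at least $\frac13\Gamma^K$. So at most one $\kappa$, called $\kappa^*$ if it exists, has $|g_\kappa|<\frac16\Gamma^K$. Among the others, the positive $g_\kappa$ in increasing order are at least $\frac16\Gamma^K+\frac u3\Gamma^K$, $u=0,1,2,\dots$, and similarly for the negative ones. By (9) they contribute in total at most
$$2\cdot4\sum_{u\ge0}\Bigl(\frac{\Gamma^K}6+\frac{u\Gamma^K}3\Bigr)^{-2}=8\cdot36\,\Gamma^{-2K}\sum_{u\ge0}\frac1{(1+2u)^2}=36\pi^2\Gamma^{-2K}\le400\,\Gamma^{-2K}.$$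
Hence
$$\Bigl|\mathcal I_i(g_0)-2^{-\#\kappa^*}\int_0^1\psi\,e(g_{\kappa^*}v)\,ds\Bigr|\le400\,\Gamma^{-2K},\tag{10}$$
with no main term if $\kappa^*$ does not exist.

**Step 3: normalization.** For $g_0=0$ we have $\kappa^*=0$ and $g_{\kappa^*}=0$, so $|\int\psi\Phi_i\,ds-1|\le400\,\Gamma^{-2K}$, and $Z:=\int_0^1\psi\,\Phi(v)\,ds$ satisfies $|Z-1|\le400\,\Gamma^{-2K}$. From now on $K$ is always taken with $400\,\Gamma^{-2K}\le\frac12$; then $Z\ge\frac12$ and $\int\psi\Phi_i\,ds\le2$. Write
$$\mathbb E[G]=Z^{-1}\int_0^1\psi\,\Phi(v)\,G\,ds$$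
for the expectation with respect to the resulting probability density in $s$. It depends on $(I,b)$.

**Step 4: sparse sign sequences.** These will describe the near misses, the frequencies close to zero but not zero. For $\nu\ge1$ let
$$\mathcal K_\nu=\{\kappa'\in\{-1,0,1\}^{\mathbb N_0}:\ \kappa'_0\ne0,\ \#\kappa'\le\nu\}.$$
This set is closed in the compact product space (a sequence with more than $\nu$ nonzero entries has a neighborhood of such sequences), hence compact, and it is countable. On it the sum $\sum_{u\ge0}\kappa'_u\Gamma^{-u}$ is continuous, and since $\sum_{u\ge1}\Gamma^{-u}=\frac1{\Gamma-1}\le\frac13$,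
$$\tfrac23\le\Bigl|\sum_{u\ge0}\kappa'_u\Gamma^{-u}\Bigr|\le\tfrac43.\tag{11}$$

## 7. Powers of $\gamma$: the expectation is $w(h)$

The purpose of this section is a precise form of (7).

**Claim A.** Given $H,K,\nu$ there is $C_1$, independent of $N,i,Q,a,b$, such that for $1\le|h|\le H$ and all but at most $C_1$ of the $j\in\{0,\dots,M-1\}$:
$$|\mathcal I_i(h\gamma^j)-W_{j-i}(h)|\le2^{-\nu}+400\,\Gamma^{-2K}.$$

*Proof, case $W_{j-i}(h)\ne0$.* We check that the solution of (4) is visible in the product, except near the ends. Let $\kappa$ be the sequence with $h\gamma^{j-i}+h_0\sum\kappa_m\Gamma^m=0$. If its support lies in $[K,N)$, then with $g_0=h\gamma^j$ we get $g_\kappa=\gamma^i\bigl(h\gamma^{j-i}+h_0\sum\kappa_m\Gamma^m\bigr)=0$. So $\kappa^*=\kappa$, the main term in (10) is $2^{-\#\kappa}=W_{j-i}(h)$, and the claim holds for this $j$. To see that the support condition rarely fails, write $j-i=d+\ell m'$ with $0\le d<\ell$. Then $\kappa$ is the translate by $m'$ of the sequence belonging to $(d,h)$. There are finitely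 many pairs $(d,h)$ with $0\le d<\ell$, $1\le|h|\le H$; the sequences belonging to them have supports in some $[-\mu,\mu]$. So the support condition can fail only if $m'<K+\mu$ or $m'\ge N-\mu$. Since $-(\ell-1)\le j-i\le M-1$, we have $-1\le m'\le N-1$; hence the number of such $m'$, and of such $j$, is bounded independently of $N$.

*Case $W_{j-i}(h)=0$.* Here a large main term in (10) would come from a near miss, and compactness limits these. By (10) a violation requires that $\kappa^*$ exists with $2^{-\#\kappa^*}>2^{-\nu}$, that is $\#\kappa^*<\nu$. If $\kappa^*=0$, then $\gamma^j\le|h|\gamma^j<\Gamma^K$, so $j<\ell K$: boundedly many $j$. Suppose $\kappa^*\ne0$ has top index $m_*\in[K,N)$. Put $d=j-i-\ell m_*$ and $\kappa'_u=\kappa^*_{m_*-u}$ (zero outside the range), so $\kappa'\in\mathcal K_\nu$. Then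
$$g_{\kappa^*}=\gamma^i\Gamma^{m_*}G_{h,d}(\kappa'),\qquad G_{h,d}(\kappa')=h\gamma^d+h_0\sum_{u\ge0}\kappa'_u\Gamma^{-u}.$$
From $|g_{\kappa^*}|<\frac16\Gamma^K$ and $m_*\ge K$ we get $|G_{h,d}(\kappa')|<\frac16$. With (11) and $h_0\ge1$ this gives
$$\tfrac12h_0\le\tfrac23h_0-\tfrac16\le|h|\gamma^d\le\tfrac43h_0+\tfrac16\le\tfrac32h_0,$$
so $d$ lies in a finite set depending only on $H,\gamma,h_0$. Now $G_{h,d}$ has no zero on $\mathcal K_\nu$: elements of $\mathcal K_\nu$ are finitely supported, so a zero would give $W_d(h)\ne0$, and since $j-i\equiv d\pmod\ell$, (5) would give $W_{j-i}(h)\ne0$. Let $\delta>0$ be the minimum of $\min_{\mathcal K_\nu}|G_{h,d}|$ over those of the finitely many relevant pairs $(h,d)$ for which $G_{h,d}$ has no zero on the compact set $\mathcal K_\nu$. Then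
$$\Gamma^{m_*}\delta\le|g_{\kappa^*}|<\tfrac16\Gamma^K,$$
so $m_*$ is bounded, and $j=d+i+\ell m_*$ takes boundedly many values. $\square$

**Averaging over $i$.** This removes the dependence on $j$. Put $\mathcal I=\frac1\ell\sum_i\mathcal I_i(h\gamma^j)$, so $\mathbb E\,e(h\gamma^jv)=\mathcal I/Z$. By (5), $\frac1\ell\sum_{i<\ell}W_{j-i}(h)=w(h)$ for every $j$. As $|\mathcal I|\le Z$, we have $|\mathcal I/Z-\mathcal I|\le|1-Z|\le400\,\Gamma^{-2K}$. Hence, for each $h$ with $1\le|h|\le H$,
$$\bigl|\mathbb E\,e(h\gamma^jv)-w(h)\bigr|\le2^{-\nu}+800\,\Gamma^{-2K}\quad\text{for all but at most }\ell C_1\text{ of the }j\in\{0,\dots,M-1\}.\tag{12}$$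

## 8. Incommensurable bases do not see the Riesz product

**Claim B.** Let $\alpha$ be a base with $\theta=\lambda_\alpha/\log\gamma$ irrational. Given $H,K,\nu$ and $\zeta\in(0,1)$, for all large $N$, uniformly in $i,Q,a,b$ and $1\le|h|\le H$,
$$\sum_{n:\ Q\le n\theta<Q+M}|\mathcal I_i(h\alpha^n\gamma^{-Q})|\le\Bigl(\frac M\theta+1\Bigr)\bigl(2^{-\nu}+400\,\Gamma^{-2K}+\zeta\bigr)+\zeta M.$$

*Proof.* By (10), each term is at most $2^{-\nu}+400\,\Gamma^{-2K}$ unless $\kappa^*$ exists with $\#\kappa^*\le\nu$. Every term is at most $\int\psi\Phi_i\,ds\le2$. So we must count the exceptional $n$, those for which $\kappa^*$ exists with $\#\kappa^*\le\nu$. Put $\tau=n\theta-Q\in[0,M)$; then $g_0=h\alpha^n\gamma^{-Q}$ has $|g_0|=|h|\gamma^\tau$.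

If $\kappa^*=0$, then $\gamma^\tau\le|g_0|<\Gamma^K$, so $\tau<\ell K$: boundedly many $n$.

If $\kappa^*\ne0$ has top index $m_*$, let $\kappa'_u=\kappa^*_{m_*-u}$ as before, so $\kappa'\in\mathcal K_\nu$, and put
$$\chi=|h|\gamma^{\tau-i-\ell m_*},\qquad p=\Bigl|\sum_{u\ge0}\kappa'_u\Gamma^{-u}\Bigr|.$$
By the reverse triangle inequality,
$$|\chi-h_0p|\le|g_{\kappa^*}|\gamma^{-i}\Gamma^{-m_*}<\tfrac16\Gamma^{K-m_*}\le\tfrac16 .$$
Since $\frac23h_0\le h_0p\le\frac43h_0$, it follows that $\frac12\le\chi\le\frac32h_0$. Both $\chi$ and $h_0p$ are at least $\frac12$, so by the mean value theorem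
$$|\log_\gamma\chi-\log_\gamma(h_0p)|\le\frac{2|\chi-h_0p|}{\log\gamma}\le\frac{\Gamma^{K-m_*}}{3\log\gamma}.\tag{13}$$
The set $\Theta=\{\log_\gamma|\sum_u\kappa'_u\Gamma^{-u}|:\kappa'\in\mathcal K_\nu\}$ is the continuous image of a compact countable set, so it is compact and countable, hence null. Cover it by a finite union $\mathcal U$ of open intervals of total length at most $\zeta/4$, and choose $\rho>0$ such that the $\rho$-neighborhood of $\Theta$ is contained in $\mathcal U$. Let $m_\rho$ satisfy $\Gamma^{K-m_\rho}/(3\log\gamma)<\rho$.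

If $m_*<m_\rho$, then $\chi\le\frac32h_0$ bounds $\tau$, so there are boundedly many such $n$.

If $m_*\ge m_\rho$, then (13) puts $\log_\gamma\chi-\log_\gamma h_0$ within $\rho$ of $\log_\gamma p\in\Theta$, hence in $\mathcal U$. As $\log_\gamma\chi=\log_\gamma|h|+n\theta-Q-i-\ell m_*$, this says
$$n\theta\in\ell\mathbb Z+Q+i+\log_\gamma(h_0/|h|)+\mathcal U .$$
So $n\theta/\ell$ modulo $1$ lies in a translate of a fixed finite union of arcs of total length at most $\zeta/(4\ell)$. The $n$ with $Q\le n\theta<Q+M$ form a run of at least $\frac M\theta-1$ and at most $\frac M\theta+1$ consecutive integers. This is where irrationality enters: by Lemma 3 with $\varphi=\theta/\ell$, the number of such $n$ is at most $(\frac\zeta4+o(1))(\frac M\theta+1)$ as $N\to\infty$, uniformly in $i,Q,a,b,h$.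

Each exceptional term is at most $2$. For large $N$ the exceptional $n$ of the last kind contribute at most $\zeta(\frac M\theta+1)$, and the boundedly many others at most $\zeta M$. $\square$

## 9. Inserting the shift $b=\gamma^q\xi_0$

**Step 1: parameters.** Write $F=F_1\cup F_2$, where $\theta_\alpha=:r_\alpha$ is a positive integer for $\alpha\in F_1$ (so $\xi_0\in\mathcal N(\alpha)$) and $\theta_\alpha$ is irrational for $\alpha\in F_2$. Put $r_\beta=r$. For $\eta\in F_1\cup\{\beta\}$ write $\eta=\sigma_\eta\gamma^{r_\eta}$ with $\sigma_\eta=\pm1$. Let $R$ be a common multiple of all $2r_\eta$, $\eta\in F_1\cup\{\beta\}$; the factor $2$ takes care of negative bases. Let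
$$\Lambda=\{(\alpha,h):\alpha\in F,\ 1\le h\le H\}\cup\{(\beta,h_0)\}$$
be a finite set of labels, and for $(\eta,h)\in\Lambda$ let
$$Y^Q_{\eta,h}(x)=S_\eta(h,x;Q\log\gamma,(Q+M)\log\gamma).$$
This is the sum of $e(h\eta^nx)$ over $n$ with $Q\le n\theta_\eta<Q+M$, where $\theta_\eta=\lambda_\eta/\log\gamma$.

Let $\varepsilon_1>0$. First choose $\nu,K$ large and $\zeta$ small so that
$$400\,\Gamma^{-2K}\le\tfrac12,\qquad2^{-\nu}+800\,\Gamma^{-2K}\le\tfrac{\varepsilon_1}2,\qquad2(1+\theta_\alpha^{-1})(2^{-\nu}+400\,\Gamma^{-2K}+\zeta)+2\zeta\le\varepsilon_1\quad(\alpha\in F_2).$$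
Then choose $N>K$ a multiple of $R$, so large that $\gamma^{-M}\le\frac12$, $4\ell C_1\le\frac{\varepsilon_1}2M$, Claim B holds for all $\alpha\in F_2$, and the bound in Lemma 1 is at most $\varepsilon_1M$ for all $\eta\in F\cup\{\beta\}$. Note that $R$ divides $M=\ell N$.

**Step 2: the expectation in one sub-block.** This is the precise form of the imitation described after (8). If $I=[a,a+\gamma^{-Q}]$ and $b=\gamma^q\xi_0$, with $q\ge0$ an integer and $q\equiv Q\pmod R$, then for all labels in $\Lambda$
$$\Bigl|\mathbb E\,Y^Q_{\eta,h}-w(h)\sum_{q\le r_\eta n'<q+M}e(h\eta^{n'}\xi_0)\Bigr|\le\varepsilon_1M\quad(\eta\in F_1\cup\{\beta\}),\qquad|\mathbb E\,Y^Q_{\alpha,h}|\le\varepsilon_1M\quad(\alpha\in F_2).\tag{14}$$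

For $\alpha\in F_2$ we have $h\alpha^nx=h\alpha^n\gamma^{-Q}(v+b)$, so $|\mathbb E\,e(h\alpha^nx)|\le Z^{-1}\frac1\ell\sum_i|\mathcal I_i(h\alpha^n\gamma^{-Q})|$; the shift contributes only a factor of modulus $1$. Sum over $n$ and use Claim B, $Z\ge\frac12$ and $\frac M{\theta_\alpha}+1\le M(1+\theta_\alpha^{-1})$. The result is at most $\varepsilon_1M$ by the choice of parameters.

For $\eta\in F_1\cup\{\beta\}$ write $\sigma=\sigma_\eta$. Let $Q\le r_\eta n<Q+M$ and $j=r_\eta n-Q\in\{0,\dots,M-1\}$. Then
$$h\eta^nx=h\sigma^n\gamma^j\gamma^Qx=h\sigma^n\gamma^jv+h\sigma^n\gamma^{j+q}\xi_0 .$$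
Since $2r_\eta$ divides $R$, which divides $q-Q$, we have $j+q=r_\eta n'$ with $n'=n+(q-Q)/r_\eta\equiv n\pmod2$. So $\sigma^n=\sigma^{n'}$ and the last term is $h\eta^{n'}\xi_0$. As $n$ varies, $n'$ runs exactly over the integers with $q\le r_\eta n'<q+M$, all of which are $\ge0$. Thus
$$\mathbb E\,e(h\eta^nx)=e(h\eta^{n'}\xi_0)\,\mathbb E\,e(h\sigma^n\gamma^jv).$$
Apply (12) to $h$ and to $-h$, with $w(-h)=w(h)$; here $h\le H$, also for the label $(\beta,h_0)$. There are at most $M$ values of $n$; at most $2\ell C_1$ of them are exceptional, each with error at most $2$. The total error is at most $M(2^{-\nu}+800\,\Gamma^{-2K})+4\ell C_1\le\varepsilon_1M$. This proves (14).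

**Step 3: a cycle of $P$ sub-blocks.** One sub-block sees only a short piece of the orbit of $\xi_0$; normality and the limit $c_0$ appear only over long pieces. With $M$ now fixed, for $q^0\in\{0,\dots,R-1\}$ and $q_p=q^0+pM$ we have
$$\sum_{p<P}\ \sum_{q_p\le r_\eta n'<q_p+M}e(h\eta^{n'}\xi_0)=\sum_{q^0\le r_\eta n'<q^0+PM}e(h\eta^{n'}\xi_0).\tag{15}$$
For $\eta=\alpha\in F_1$ and $h\le H$ the right side is at most $\varepsilon_1PM$ in modulus for all large $P$, because $\xi_0\in\mathcal N(\alpha)$. For $(\beta,h_0)$ choose $N'$ large with $\frac1{N'}\sum_{n<N'}e(h_0\beta^n\xi_0)$ close to $c_0$, and put $P=\lfloor rN'/M\rfloor$. Then $PM\le rN'<PM+M$, so the index range $q^0\le rn'<q^0+PM$ differs from $0\le n'<N'$ in a number of terms bounded in terms of $R,M$; thus the right side of (15) is $\sum_{n<N'}e(h_0\beta^n\xi_0)+O(1)$, and $N'=PM/r+O(1)$. So we can fix $P$ such that, for all $q^0\in\{0,\dots,R-1\}$, the bound for $F_1$ holds and the sum for $(\beta,h_0)$ is within $\varepsilon_1PM$ of $c_0PM/r$.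

## 10. From expectations to a point: proof of Lemma 4

**Step 1: choosing the points.** We need one point that behaves like the expectation for all labels at once. A second-moment argument, one sub-block at a time, does it. Let $I_0$ be a closed interval of length $\gamma^{-Q_0}$, $Q_0\in\mathbb Z_{\ge0}$, and let $q^0\equiv Q_0\pmod R$ with $0\le q^0<R$. Let $V\ge1$. For $0\le p<VP$ put
$$Q_p=Q_0+pM,\qquad b_p=\gamma^{q^0+(p\bmod P)M}\xi_0 .$$
Since $R\mid M$, the congruence required for (14) holds. After each $P$ sub-blocks the imitation of $\xi_0$ starts afresh.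

Given $I_p$ of length $\gamma^{-Q_p}$, let $\mathbb E$ be the expectation of Section 6 for $(I_p,b_p)$. Define vectors in $\mathbb C^\Lambda$ by $\Delta_0=0$ and
$$\Delta_{p+1}=\Delta_p+Y^{Q_p}(x_p)-\mathbb E\,Y^{Q_p},$$
with $x_p$ to be chosen. Let $C_3$ be such that $|Y^Q_{\eta,h}|\le C_3M$ always. Since $Y^{Q_p}-\mathbb E\,Y^{Q_p}$ has mean zero, the cross term vanishes:
$$\mathbb E\|\Delta_p+Y^{Q_p}-\mathbb E\,Y^{Q_p}\|^2=\|\Delta_p\|^2+\mathbb E\|Y^{Q_p}-\mathbb E\,Y^{Q_p}\|^2\le\|\Delta_p\|^2+|\Lambda|C_3^2M^2 .$$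
So some $x_p$ in the left half of $I_p$ gives $\|\Delta_{p+1}\|^2\le\|\Delta_p\|^2+|\Lambda|C_3^2M^2$. Put $I_{p+1}=[x_p,x_p+\gamma^{-Q_p-M}]$; it lies in $I_p$ because $\gamma^{-M}\le\frac12$. After $VP$ steps,
$$\|\Delta_{VP}\|\le(VP|\Lambda|)^{1/2}C_3M\le\varepsilon_1VPM\qquad\text{for }V\ge V_0,$$
where $V_0$ does not depend on $I_0$.

**Step 2: collecting the errors.** Let $x\in I_{VP}$, $V\ge V_0$, $T_0=Q_0\log\gamma$, $T_1=(Q_0+VPM)\log\gamma$. For each label, $S_\eta(h,x;T_0,T_1)=\sum_{p<VP}Y^{Q_p}_{\eta,h}(x)$. We make four replacements, each costing at most $\varepsilon_1VPM$: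

1. $Y^{Q_p}(x)$ by $Y^{Q_p}(x_p)$, by Lemma 1 in each sub-block, since $x\in I_{p+1}$ gives $|x-x_p|\le\gamma^{-Q_p-M}$;
2. $\sum_pY^{Q_p}(x_p)$ by $\sum_p\mathbb E\,Y^{Q_p}$, by the bound on $\Delta_{VP}$;
3. $\sum_p\mathbb E\,Y^{Q_p}$ by the sum of its main terms in (14);
4. the sum of the main terms by its value from Step 3 of Section 9, over the $V$ cycles: the value is $0$ for $F_1$ and $w(h_0)c_0PM/r$ per cycle for $(\beta,h_0)$, and $0\le w(h)\le1$. For $F_2$ there is no main term.

With $w=w(h_0)$, this yields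
$$|S_\alpha(h,x;T_0,T_1)|\le4\varepsilon_1VPM\quad(\alpha\in F,\ h\le H),\qquad\Bigl|S_\beta(h_0,x;T_0,T_1)-\frac{wc_0}rVPM\Bigr|\le4\varepsilon_1VPM.\tag{16}$$

**Step 3: arbitrary $t$ and $L$.** It remains to fit the lattice of sub-blocks into a given block. Choose $\varepsilon_1$ at the start with $4\varepsilon_1/\log\gamma\le\varepsilon/2$. Given $t,L,I$, let $Q_0=\lceil t/\log\gamma\rceil$, let $I_0\subseteq I$ have the same left endpoint and length $\gamma^{-Q_0}\le e^{-t}$, and put $V=\lfloor(t+L-T_0)/(PM\log\gamma)\rfloor$. As $T_0<t+\log\gamma$, we have $V\ge V_0$ for $L$ large, uniformly in $t$. Then $T_1\le t+L$, so $|I_{VP}|=e^{-T_1}\ge e^{-t-L}$, and there is a closed $J\subseteq I_{VP}$ with $|J|=e^{-t-L}$. The times in $[t,T_0)\cup[T_1,t+L)$ have total length at most $(PM+1)\log\gamma$, a constant, so they contribute $O(1)$ to each sum. Also $0\le L-VPM\log\gamma\le(PM+1)\log\gamma$ and $\lambda_\beta=r\log\gamma$, so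
$$\frac{wc_0}rVPM=\frac{wc_0}{\lambda_\beta}L+O(1),\qquad4\varepsilon_1VPM\le\frac{4\varepsilon_1}{\log\gamma}L\le\frac\varepsilon2L .$$
With (16), taking $L$ large proves Lemma 4. $\square$

## 11. Coding a pair of sequences: the map $f$ of Theorem B

**Step 1: three kinds of blocks.** We collect the blocks that will be put together. Let $r$ be as in condition 1 (take $r=1$ if $A_\beta=\emptyset$), $\gamma=|\beta|^{1/r}$, and $\ell$ minimal with $\gamma^\ell\ge4$. By condition 2 there is $\xi_0\in\bigcap_{A_\beta}\mathcal N(\alpha)\setminus\mathcal N(\beta)$. By Weyl's criterion there is $h_0\ge1$ for which the bounded averages $\frac1N\sum_{n<N}e(h_0\beta^n\xi_0)$ do not tend to $0$; let $c_0\ne0$ be a limit point. For $\alpha\in A$ the number $\lambda_\alpha/\log\gamma=r\lambda_\alpha/\lambda_\beta$ is a positive integer if $\alpha\in A_\beta$, and irrational otherwise. So Lemma 4 applies to every finite $F\subseteq A$, with one and the same $w>0$.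

Fix $\alpha_0\in A$. Apply Lemma 4 also with $\alpha_0$ in the role of $\beta$, $|\alpha_0|$ in the role of $\gamma$, $r=1$, $\xi_0=0$, $h_0=1$, $c_0=1$, $F=\emptyset$, and any $\ell$ with $|\alpha_0|^\ell\ge4$. It gives $w'>0$ and blocks with $|S_{\alpha_0}(1,x;t,t+L)-\frac{w'}{\lambda_{\alpha_0}}L|\le\varepsilon L$.

Let $A_1\subseteq A_2\subseteq\cdots$ and $B_1\subseteq B_2\subseteq\cdots$ be finite sets with unions $A$ and $B$. For $i\ge1$ choose $L^{(i)}$ for which the following three statements hold with $L=L^{(i)}$: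

- *good*: Lemma 2 with $F=A_i\cup B_i$, $H=i$, $\varepsilon=1/i$;
- *mixed*: Lemma 4 with the data $\beta,\gamma,\ell,\xi_0,h_0,c_0$ and $F=A_i$, $H=i$, $\varepsilon=1/i$;
- *bad*: the statement for $\alpha_0$ just obtained, with $\varepsilon=1/i$.

A good block looks normal for $A$ and $B$; a mixed block looks normal for $A$ and biased for $\beta$; a bad block is biased for $\alpha_0$.

**Step 2: slow growth of the quality.** Blocks must be short compared with the time at which they are used. Let
$$i(k)=\max\{1\le i\le k:\ iL^{(i')}\le2^k\text{ for all }i'\le i\},$$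
which is defined for all large $k$. It is nondecreasing, because the set on the right grows with $k$, and each $i$ belongs to it for large $k$, so $i(k)\to\infty$. Put $L_k=L^{(i(k))}$; then
$$L_k\le2^k/i(k)=o(2^k).\tag{17}$$
Fix $k_0$ so large that $i(k_0)$ is defined and some closed interval of length $e^{-2^{k_0}}$ lies in $U$. Start at time $2^{k_0}$ with such an interval.

**Step 3: the construction.** The sequence $y$ controls how much bad time there is, and $z$ how much mixed time. Given $(y,z)\in\omega^\omega\times\omega^\omega$, stage $k\ge k_0$ is the time interval $[2^k,2^{k+1})$, split into consecutive parts: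

- a bad part of length $2^{k-1-y(k)}$,
- a mixed part of length $2^{k-1-z(k)}$,
- a good part of the remaining length, which is $\ge0$.

In each part place, from its beginning, as many consecutive blocks of length $L_k$ as fit, applying the corresponding statement with $i=i(k)$ to pass to a subinterval. In the leftover of length $<L_k$ just shrink the interval, keeping its left endpoint. At every block or part endpoint $t$, the current closed interval has length $e^{-t}$. All choices are fixed once and for all as functions of the finite history. Let $f(y,z)$ be the unique point in the intersection of these nested intervals; it lies in $U$. The interval at time $2^{k+1}$ depends only on $y(k'),z(k')$ for $k'\le k$, and its length tends to $0$, so $f$ is continuous.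

**Step 4: verification.** Let $x=f(y,z)$. It lies in all the intervals, so the estimates of all blocks apply to it. We use: if $a_k\to0$, then $\sum_{k'\le k}2^{k'}a_{k'}=o(2^k)$. (Given $\delta>0$, all but finitely many terms are at most $\delta2^{k'}$ in modulus, so the sum is at most $O(1)+\delta2^{k+1}$.)

(a) *If $y\in C$, then $x\in\bigcap_A\mathcal N(\alpha)$.* Let $\alpha\in A$, $h\ge1$. For $k'$ large, $\alpha\in A_{i(k')}$ and $h\le i(k')$, so each complete good or mixed block of stage $k'$ has sum at most $L_{k'}/i(k')$ in modulus, and there are at most $2^{k'}/L_{k'}$ of them. The finitely many earlier stages and the times before $2^{k_0}$ contribute $O(1)$. For $T\in[2^k,2^{k+1})$, the times up to $T$ in stage $k'$ not covered by complete blocks lie in at most four intervals of length at most $L_{k'}\le2^{k'}/i(k')$: three leftovers and one unfinished block. The bad part is bounded by its number of terms. Hence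
$$|S_\alpha(h,x;0,T)|\le O(1)+\sum_{k_0\le k'\le k}\Bigl[\frac{2^{k'}}{i(k')}+4\Bigl(\frac{2^{k'}}{i(k')\lambda_\alpha}+1\Bigr)+\frac{2^{k'-1-y(k')}}{\lambda_\alpha}+1\Bigr]=o(2^k)=o(T).$$

(b) *If $y,z\in C$, then $x\in\bigcap_B\mathcal N(\eta)$.* For $\eta\in B$ make the same estimate, using only the good blocks and bounding the mixed parts, like the bad parts, by their number of terms, at most $\frac{2^{k'-1-z(k')}}{\lambda_\eta}+1$ per stage. As $z(k')\to\infty$, the total is again $o(T)$.

(c) *If $y\notin C$, then $x\notin\mathcal N(\alpha_0)$.* Some value $m$ has $y(k)=m$ for infinitely many $k$. For these $k$ the bad part consists of complete bad blocks and a leftover of length less than $L_k$, so by (17)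
$$S_{\alpha_0}(1,x;2^k,2^k+2^{k-1-m})=\frac{w'}{\lambda_{\alpha_0}}2^{k-1-m}+O\Bigl(\frac{2^k}{i(k)}\Bigr)+O(L_k+1)=\frac{w'}{\lambda_{\alpha_0}}2^{k-1-m}+o(2^k).$$
The left side is a difference of two values of $S_{\alpha_0}(1,x;0,\cdot)$ at times at most $2^{k+1}$. If $x\in\mathcal N(\alpha_0)$, it would be $o(2^k)$, a contradiction.

(d) *If $z\notin C$, then $x\notin\mathcal N(\beta)$.* Some $m$ has $z(k)=m$ infinitely often. For these $k$, with $t=2^k+2^{k-1-y(k)}$, the mixed part is $[t,t+2^{k-1-m})$, and as in (c)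
$$S_\beta(h_0,x;t,t+2^{k-1-m})=\frac{wc_0}{\lambda_\beta}2^{k-1-m}+o(2^k),\qquad wc_0\ne0,$$
which is impossible if $x\in\mathcal N(\beta)$.

If $y\notin C$, then $x\notin D$ by (c), as $\alpha_0\in A$. If $y,z\in C$, then $x\notin D$ by (b). If $y\in C$ and $z\notin C$, then $x\in D$ by (a) and (d), as $\beta\in B$. Since $f$ takes values in $U$,
$$f^{-1}(D)=f^{-1}(D\cap U)=E.\tag{18}$$

## 12. The complement of $E$ is not in $D_2(\boldsymbol\Pi^0_3)$

**Step 1: $C$ captures all $\boldsymbol\Pi^0_3$ sets.** We show that every $\boldsymbol\Pi^0_3$ set $Y\subseteq\omega^\omega$ is $g^{-1}(C)$ for some continuous $g:\omega^\omega\to\omega^\omega$. Write $Y=\bigcap_mY_m$, $Y_m=\bigcup_jF_{m,j}$ with each $F_{m,j}$ closed. For $x\in\omega^\omega$ let $[x|n]$ be the set of sequences agreeing with $x$ in the first $n$ entries, and let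
$$a_m(n)=\min\bigl(\{j:F_{m,j}\cap[x|n]\ne\emptyset\}\cup\{n\}\bigr).$$
This is nondecreasing in $n$: as $n$ grows, the set of such $j$ shrinks and the cap $n$ grows. If $x\in F_{m,j}$, then $a_m(n)\le j$ for all $n$. Conversely, if $a_m$ is bounded, it is eventually constant with some value $j$; for large $n>j$ this means $F_{m,j}\cap[x|n]\ne\emptyset$, and since $F_{m,j}$ is closed, $x\in F_{m,j}$. So $x\in Y_m$ iff $a_m$ is eventually constant. Put
$$g(x)(n)=\min\bigl(\{m\le n:\ a_m(n+1)\ne a_m(n)\}\cup\{n\}\bigr).$$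
The entry $g(x)(n)$ depends only on the first $n+1$ entries of $x$, so $g$ is continuous. If every $a_m$ is eventually constant, then for each $m_0$ and all large $n$ no $m\le m_0$ has $a_m(n+1)\ne a_m(n)$, so $g(x)(n)>m_0$; thus $g(x)\in C$. If some $a_m$ is not eventually constant, then $g(x)(n)\le m$ for infinitely many $n$. So $g(x)\in C$ iff $x\in Y$.

**Step 2: $E$ captures all of $D_2(\boldsymbol\Pi^0_3)$.** If $Y=g^{-1}(C)$ and $Y'=g'^{-1}(C)$, then $Y\setminus Y'=(g,g')^{-1}(E)$. So every $D_2(\boldsymbol\Pi^0_3)$ subset of $\omega^\omega$ is a continuous preimage of $E$.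

**Step 3: diagonalization.** Suppose the complement $E^c$ were in $D_2(\boldsymbol\Pi^0_3)$. The class is closed under continuous preimages, so by Step 2 the class $D_2(\boldsymbol\Pi^0_3)$ on $\omega^\omega$ would be closed under complements. Let $\mathcal W\subseteq\omega^\omega\times\omega^\omega$ be universal for $\boldsymbol\Pi^0_3(\omega^\omega)$, that is, a $\boldsymbol\Pi^0_3$ set whose sections $\{x:(u,x)\in\mathcal W\}$ are exactly the $\boldsymbol\Pi^0_3$ subsets of $\omega^\omega$; such a set exists by a classical theorem. Fix a homeomorphism $u\mapsto(u_0,u_1)$ of $\omega^\omega$ onto its square, and put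
$$\mathcal V=\{(u,x):\ (u_0,x)\in\mathcal W,\ (u_1,x)\notin\mathcal W\}.$$
Then $\mathcal V$ is in $D_2(\boldsymbol\Pi^0_3)$ and its sections are exactly the $D_2(\boldsymbol\Pi^0_3)$ subsets of $\omega^\omega$. The set $\{x:(x,x)\in\mathcal V\}$ is a continuous preimage of $\mathcal V$, so it is in $D_2(\boldsymbol\Pi^0_3)$. Its complement would be in the class too, hence equal to $\{x:(u,x)\in\mathcal V\}$ for some $u$. Testing $x=u$ gives $(u,u)\notin\mathcal V$ iff $(u,u)\in\mathcal V$, a contradiction. So $E^c\notin D_2(\boldsymbol\Pi^0_3)$.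

**Step 4: end of the proof of Theorem B.** If $\mathbb R\setminus(D\cap U)$ were in $D_2(\boldsymbol\Pi^0_3)$, then by (18) so would be $f^{-1}(\mathbb R\setminus(D\cap U))=E^c$, which Step 3 excludes. So $D\cap U$ is $D_2(\boldsymbol\Pi^0_3)$-hard. By Section 2 it belongs to $D_2(\boldsymbol\Pi^0_3)$, so it is $D_2(\boldsymbol\Pi^0_3)$-complete; it is nonempty because it contains $f(E)$ and $E\ne\emptyset$. The map $f$ is the one constructed in Section 11. This proves Theorem B, and with it, by the deductions in Section 2, Theorem A and Corollary C. $\blacksquare$
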